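
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{The ideal of principal $(n-1)$-minors of a generic $n\times n$ matrix is reduced exactly for $n\le 5$}


\begin{abstract}
Let $X$ be a generic $n\times n$ matrix over an algebraically closed field, and let $\mathfrak P_{n-1}$ be the ideal generated by its $n$ principal minors of size $n-1$. It was conjectured that $\mathfrak P_{n-1}$ is reduced for all $n\ge 2$. We show that it is reduced if and only if $n\le5$. It is prime for $n=2,3$, and for $n=4,5$ it is the intersection of two incomparable primes. The failure at $n=6$ comes from the matrices of corank $3$, where the problem reduces to six quadrics in nine variables and a count of cubic forms.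
\end{abstract}

\section{The question and the answer}

Let $K$ be an algebraically closed field, $X=(x_{ij})$ a generic $n\times n$ matrix with $n\ge 2$, and $R=K[X]$ the polynomial ring in its $n^2$ entries. A minor of $X$ is \emph{principal} if its row set equals its column set. For $t\le n$ let $\mathfrak P_t\subseteq R$ be the ideal generated by the principal minors of size $t$. An ideal is called \emph{reduced} if it equals its radical. Wheeler \cite{Wheeler} states the following conjecture: \emph{for all $n\ge2$, the ideal $\mathfrak P_{n-1}$ is reduced.}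

The principal $(n-1)$-minor that omits the index $i$ is the $i$-th diagonal entry of the adjugate. So
\[
\mathfrak P_{n-1}=(a_1,\dots,a_n),\qquad a_i=(\operatorname{adj}X)_{ii},
\]
and the zero set of $\mathfrak P_{n-1}$ consists of the matrices whose adjugate has zero diagonal. On invertible matrices $a_i/\det X$ is a diagonal entry of $X^{-1}$, so the substitution $X\mapsto X^{-1}$ carries $\mathfrak P_{n-1}$ to the ideal $(x_{11},\dots,x_{nn})$, generated by variables. Over the invertible matrices $\mathfrak P_{n-1}$ is therefore prime. Whether it is reduced depends on what happens at singular matrices, and there it fails from $n=6$ on.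

\begin{theorem}\label{thm:main}
Let $K$ be any algebraically closed field and $n\ge2$. Then $\mathfrak P_{n-1}$ is reduced if and only if $n\le5$. More precisely:
\begin{enumerate}
\item[(a)] For every $n\ge6$ the ideal $\mathfrak P_{n-1}$ is not reduced.
\item[(b)] For $n=2,3$ the ideal $\mathfrak P_{n-1}$ is prime. For $n=4,5$ one has $\mathfrak P_{n-1}=I_{n-1}\cap\mathfrak Q$, an intersection of two incomparable primes, where $I_{n-1}$ is the ideal of all $(n-1)$-minors of $X$ and $\mathfrak Q=\ker\bigl(R\to(R/\mathfrak P_{n-1})_{\det X}\bigr)$.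
\end{enumerate}
\end{theorem}

In particular the conjecture is false, and the smallest counterexample is $n=6$.

Sections \ref{sec:local}--\ref{sec:large} prove (a). In coordinates near a general matrix of corank $3$, the generators become quadrics $\ell(\operatorname{adj}Y)$ in the entries of a $3\times 3$ matrix $Y$, up to units and multiples of $\det Y$. Section~\ref{sec:example} gives a criterion for membership in the radical of an ideal of such quadrics, and works out by hand an example that is not reduced (the example is an illustration and is not used later). Section~\ref{sec:generic} treats the six quadrics that occur for $n=6$. Sections \ref{sec:six} and \ref{sec:large} remove the multiples of $\det Y$ and pass to all $n\ge 6$. Sections \ref{sec:components}--\ref{sec:five} prove (b): there $\mathfrak P_{n-1}$ has so few generators that depth arguments exclude embedded primes.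

\medskip
\noindent\textbf{Conventions.} We write $P=\mathfrak P_{n-1}$. Let $I_t=I_t(X)$ be the ideal of all $t$-minors of $X$, and put $I=I_{n-1}$. Then $P\subseteq I$. We use the following standard facts.
\begin{itemize}
\item $\operatorname{adj}(MM')=\operatorname{adj}(M')\operatorname{adj}(M)$ and $M\operatorname{adj}M=\operatorname{adj}(M)\,M=(\det M)\cdot1$. For $m\times m$ matrices over a field, $\operatorname{adj}M$ has rank $m$, $1$ or $0$ according as $\operatorname{rank}M$ is $m$, $m-1$ or at most $m-2$. For $3\times3$ matrices, $\operatorname{adj}(\operatorname{adj}M)=\det(M)\,M$ and $\det(\operatorname{adj}M)=(\det M)^2$.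
\item $I_t$ is prime of height $(n-t+1)^2$ and $R/I_t$ is Cohen--Macaulay (Hochster--Eagon; see \cite{BrunsVetter}). Equivalently for the height, the matrices of rank $\le r$ have codimension $(n-r)^2$.
\end{itemize}

\section{The adjugate near a matrix of corank $k$}\label{sec:local}

Let $1\le k\le n-1$ and write
\[
X=\begin{pmatrix}T&B\\ C&D\end{pmatrix},\qquad T\text{ of size }k\times k,\qquad \delta=\det D .
\]
In $R_\delta$ put $E=BD^{-1}$, $G=D^{-1}C$ and $Y=T-BD^{-1}C$ (the Schur complement). Where $\delta\ne0$, the matrix $X$ has corank $k$ exactly when $Y=0$. Let $g_j$ be the $j$-th row of $G$, $e_j$ the $j$-th column of $E$, and $h_j=(D^{-1})_{jj}$.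

\begin{lemma}\label{lem:local}
\begin{enumerate}
\item[(a)] $R_\delta=K[Y,E,G,D]_\delta$, and the entries of $Y,E,G,D$ are algebraically independent.
\item[(b)] $\det X=\delta\det Y$, and
\[
a_j=\delta\,(\operatorname{adj}Y)_{jj}\ (1\le j\le k),\qquad
a_{k+j}=\delta\bigl(g_j\operatorname{adj}(Y)\,e_j+h_j\det Y\bigr)\ (1\le j\le n-k).
\]
\item[(c)] $I_{n-k+1}R_\delta$ is generated by the entries of $Y$. Hence the local ring of $R$ at the prime $I_{n-k+1}$ is $F[Y]_{(Y)}$, where $F=\operatorname{Frac}K[E,G,D]$.
\end{enumerate}
\end{lemma}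

\begin{proof}
(a) $T=Y+EDG$, $B=ED$ and $C=DG$, so the entries of $Y,E,G,D$ together with $\delta^{-1}$ generate $R_\delta$. They are $n^2$ elements generating a field of transcendence degree $n^2$.

(b) Multiplying out gives
\begin{equation}\label{eq:LDU}
X=\begin{pmatrix}1&E\\0&1\end{pmatrix}\begin{pmatrix}Y&0\\0&D\end{pmatrix}\begin{pmatrix}1&0\\G&1\end{pmatrix}.
\end{equation}
So $\det X=\delta\det Y$, and reversing the order of the adjugates,
\begin{align}
\operatorname{adj}X&=\begin{pmatrix}1&0\\-G&1\end{pmatrix}\begin{pmatrix}\delta\operatorname{adj}Y&0\\0&\delta\det Y\,D^{-1}\end{pmatrix}\begin{pmatrix}1&-E\\0&1\end{pmatrix}\notag\\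
&=\delta\left[\begin{pmatrix}1\\-G\end{pmatrix}\operatorname{adj}(Y)\begin{pmatrix}1&-E\end{pmatrix}+\begin{pmatrix}0&0\\0&\det Y\,D^{-1}\end{pmatrix}\right].\label{eq:adj}
\end{align}
The diagonal entries are as stated.

(c) Multiplication by invertible matrices over $R_\delta$ does not change ideals of minors. So by \eqref{eq:LDU}, and since $D$ is invertible over $R_\delta$, the ideal $I_{n-k+1}R_\delta$ is the ideal of $(n-k+1)$-minors of the block matrix $\operatorname{diag}(Y,1_{n-k})$. The minor with rows $i,k+1,\dots,n$ and columns $j,k+1,\dots,n$ is $y_{ij}$. Conversely every $(n-k+1)$-minor uses one of the first $k$ rows, whose entries are $0$ or entries of $Y$; expand along it. Finally $\delta\notin I_{n-k+1}$ by degree, and localizing $K[Y,E,G,D]_\delta$ at the prime generated by the entries of $Y$ inverts all nonzero elements of $K[E,G,D]$.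
\end{proof}

So at a general matrix of corank $k$ the generators of $P$ are, up to units and multiples of $\det Y$, $n$ linear forms evaluated at $\operatorname{adj}Y$, whose entries have degree $k-1$ in $Y$.

\emph{Corank $1$.} Here $\operatorname{adj}Y=1$, so $a_1=\delta$ is a unit and $P$ is locally the unit ideal.

\emph{Corank $2$.} Now $\operatorname{adj}$ is a linear bijection of $2\times2$ matrices. For $n\ge4$ consider the four forms $A_{11}$, $A_{22}$, $g_1Ae_1$, $g_2Ae_2$ in a $2\times 2$ matrix $A$. Write $G=(g_{ij})$ and $E=(e_{ij})$. On matrices with zero diagonal, $g_jAe_j=g_{j1}e_{2j}A_{12}+g_{j2}e_{1j}A_{21}$, and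
\[
g_{11}e_{21}g_{22}e_{12}-g_{12}e_{11}g_{21}e_{22}\ne0,
\]
so the four forms are linearly independent over $F$. Since $\det Y\in(Y)^2$, the generators of $P$ span $(Y)/(Y)^2$ over $F$, and by Nakayama's lemma
\begin{equation}\label{eq:PI}
P_{I}=I_{I}\qquad\text{for } n\ge4 .
\end{equation}
So there is no nilpotent at a general point of corank $2$.

\emph{Corank $3$.} The generators are now quadrics in the nine entries of $Y$, up to units and multiples of $\det Y$. For $n\ge4$, this is the smallest corank for which something can go wrong at a general point.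

\section{Quadrics in the adjugate: a criterion and an example}\label{sec:example}

Let $\Bbbk$ be a field with algebraic closure $\overline{\Bbbk}$, $Y=(y_{ij})$ a generic $3\times3$ matrix, and $L\subseteq\mathrm{Mat}_3(\Bbbk)$ a linear subspace. Let $J_L\subseteq \Bbbk[Y]$ be the ideal generated by the quadrics $\ell(\operatorname{adj}Y)$, where $\ell$ runs through the linear forms on $\mathrm{Mat}_3(\Bbbk)$ vanishing on $L$. Its zeros in $\mathrm{Mat}_3(\overline{\Bbbk})$ are the matrices $Y$ with $\operatorname{adj}Y\in L\otimes\overline{\Bbbk}$. They include all matrices of rank $\le1$, and the invertible matrices with $Y^{-1}\in L\otimes\overline{\Bbbk}$. If $L\otimes\overline{\Bbbk}$ contains no matrix of rank $1$, there are no others. This gives a criterion for membership in the radical.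

\begin{proposition}\label{prop:radical}
Suppose that $L\otimes\overline{\Bbbk}$ contains no matrix of rank $1$. Let $g\in \Bbbk[Y]$ be a homogeneous polynomial that vanishes at all matrices of rank $\le1$ over $\overline{\Bbbk}$ and at $\operatorname{adj}A$ for all $A\in L\otimes\overline{\Bbbk}$. Then $g\in\sqrt{J_L}$.
\end{proposition}

\begin{proof}
Let $Y_0\in\mathrm{Mat}_3(\overline{\Bbbk})$ be a zero of $J_L$, so $A_0:=\operatorname{adj}Y_0\in L\otimes\overline{\Bbbk}$. If $\operatorname{rank}Y_0\le1$, then $g(Y_0)=0$ by assumption. If $\operatorname{rank}Y_0=2$, then $A_0$ has rank $1$, which is excluded. If $Y_0$ is invertible, then $\operatorname{adj}A_0=\det(Y_0)Y_0$, and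
\[
0=g(\operatorname{adj}A_0)=\det(Y_0)^{\deg g}\,g(Y_0),
\]
so $g(Y_0)=0$. By the Nullstellensatz a power of $g$ lies in $J_L\overline{\Bbbk}[Y]\cap \Bbbk[Y]$. This is $J_L$, since $\overline{\Bbbk}[Y]$ is faithfully flat over $\Bbbk[Y]$.
\end{proof}

A natural candidate is a product $g=\lambda q$ of a $2$-minor $q$ and a linear form $\lambda$ that vanishes at $\operatorname{adj}A$ for all $A\in L\otimes\overline{\Bbbk}$. Here is a case where such a product lies in $\sqrt{J_L}$ but not in $J_L$.

\begin{example}\label{ex:hand}
Let $L$ consist of the matrices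
\[
A=\begin{pmatrix}s&t&w\\ w&s&t\\ t&0&s\end{pmatrix},\qquad
\operatorname{adj}A=\begin{pmatrix}s^2&-st&t^2-sw\\ t^2-sw&s^2-tw&w^2-st\\ -st&t^2&s^2-tw\end{pmatrix}.
\]
There is no matrix of rank $1$ in $L\otimes\overline{\Bbbk}$: if $\operatorname{adj}A=0$, then $s=t=0$, and then $w=0$. Write $q_{ij}=(\operatorname{adj}Y)_{ij}$:
\[
\begin{array}{lll}
q_{11}=y_{22}y_{33}-y_{23}y_{32},&q_{22}=y_{11}y_{33}-y_{13}y_{31},&q_{33}=y_{11}y_{22}-y_{12}y_{21},\\
q_{12}=y_{13}y_{32}-y_{12}y_{33},&q_{23}=y_{13}y_{21}-y_{11}y_{23},&q_{31}=y_{21}y_{32}-y_{22}y_{31},\\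
q_{13}=y_{12}y_{23}-y_{13}y_{22},&q_{21}=y_{23}y_{31}-y_{21}y_{33},&q_{32}=y_{12}y_{31}-y_{11}y_{32}.
\end{array}
\]
Then $J_L$ is generated by the six quadrics
\[
q_{11}-q_{22},\quad q_{11}-q_{33},\quad q_{12}-q_{23},\quad q_{12}-q_{31},\quad q_{13}-q_{21},\quad q_{32}.
\]
The linear form $y_{22}-y_{33}$ vanishes at $\operatorname{adj}A$, because the last two diagonal entries both equal $s^2-tw$. So
\[
f=(y_{22}-y_{33})\,q_{11}\in\sqrt{J_L}
\]
by Proposition~\ref{prop:radical}. We claim that $f\notin J_L+(\det Y)$. The part of degree $3$ of $J_L+(\det Y)$ is spanned by $\det Y$ and the products $y_{ab}\cdot(\text{generator of }J_L)$. So it suffices to find a linear functional $\Psi$ on cubic forms that vanishes on all of these, with $\Psi(f)\ne0$. Let $\Psi$ have the values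
\[
\begin{array}{rl}
+1&\text{on } y_{11}y_{22}^2,\ y_{22}^2y_{33},\ y_{23}y_{31}^2,\\
-1&\text{on } y_{13}y_{22}y_{31},\ y_{13}y_{21}y_{32},\ y_{13}y_{21}^2,\ y_{21}^2y_{32},\ y_{13}y_{32}^2,\ y_{21}y_{32}^2,
\end{array}
\]
and $0$ on all other monomials. Give $y_{ij}$ the weight $j-i$ modulo $3$. Then $q_{ij}$ and the six generators are homogeneous, $q_{ij}$ of weight $j-i$, and $\Psi$ is zero on all monomials of nonzero weight. So only products $y_{ab}q_{ij}$ of weight $0$ matter. The three lines of the display of the $q_{ij}$ collect those of weight $0$, $1$, $2$. The $27$ products of weight $0$ are listed below, with the monomials where $\Psi\neq0$ underlined. In each row the products are taken with the three quadrics of the relevant line, in that order.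
{\small
\[
\begin{array}{c|lll|c}
&\quad\cdot\, q_{11}&\quad\cdot\, q_{22}&\quad\cdot\, q_{33}&\Psi\\ \hline
y_{11}&y_{11}y_{22}y_{33}-y_{11}y_{23}y_{32}&y_{11}^2y_{33}-y_{11}y_{13}y_{31}&y_{11}^2y_{22}-y_{11}y_{12}y_{21}&0,0,0\\
y_{22}&\underline{y_{22}^2y_{33}}-y_{22}y_{23}y_{32}&y_{11}y_{22}y_{33}-\underline{y_{13}y_{22}y_{31}}&\underline{y_{11}y_{22}^2}-y_{12}y_{21}y_{22}&1,1,1\\
y_{33}&y_{22}y_{33}^2-y_{23}y_{32}y_{33}&y_{11}y_{33}^2-y_{13}y_{31}y_{33}&y_{11}y_{22}y_{33}-y_{12}y_{21}y_{33}&0,0,0\\[4pt]
&\quad\cdot\, q_{12}&\quad\cdot\, q_{23}&\quad\cdot\, q_{31}&\\ \hline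
y_{13}&y_{13}^2y_{32}-y_{12}y_{13}y_{33}&y_{13}^2y_{21}-y_{11}y_{13}y_{23}&\underline{y_{13}y_{21}y_{32}}-\underline{y_{13}y_{22}y_{31}}&0,0,0\\
y_{21}&\underline{y_{13}y_{21}y_{32}}-y_{12}y_{21}y_{33}&\underline{y_{13}y_{21}^2}-y_{11}y_{21}y_{23}&\underline{y_{21}^2y_{32}}-y_{21}y_{22}y_{31}&-1,-1,-1\\
y_{32}&\underline{y_{13}y_{32}^2}-y_{12}y_{32}y_{33}&\underline{y_{13}y_{21}y_{32}}-y_{11}y_{23}y_{32}&\underline{y_{21}y_{32}^2}-y_{22}y_{31}y_{32}&-1,-1,-1\\[4pt]
&\quad\cdot\, q_{13}&\quad\cdot\, q_{21}&\quad\cdot\, q_{32}&\\ \hline
y_{12}&y_{12}^2y_{23}-y_{12}y_{13}y_{22}&y_{12}y_{23}y_{31}-y_{12}y_{21}y_{33}&y_{12}^2y_{31}-y_{11}y_{12}y_{32}&0,0,0\\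
y_{23}&y_{12}y_{23}^2-y_{13}y_{22}y_{23}&y_{23}^2y_{31}-y_{21}y_{23}y_{33}&y_{12}y_{23}y_{31}-y_{11}y_{23}y_{32}&0,0,0\\
y_{31}&y_{12}y_{23}y_{31}-\underline{y_{13}y_{22}y_{31}}&\underline{y_{23}y_{31}^2}-y_{21}y_{31}y_{33}&y_{12}y_{31}^2-y_{11}y_{31}y_{32}&1,1,0
\end{array}
\]}
In the first six rows the three values agree. In the last three rows the first two agree and the third is $0$. This says exactly that $\Psi$ vanishes on $(J_L)_3$. In $\det Y$ only $y_{13}y_{21}y_{32}$ (sign $+$) and $y_{13}y_{22}y_{31}$ (sign $-$) contribute, so $\Psi(\det Y)=-1+1=0$. Finally $\Psi(f)=\Psi(y_{22}q_{11})-\Psi(y_{33}q_{11})=1$. Hence $f\notin J_L+(\det Y)$, and $J_L$ is not reduced.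
\end{example}

For the six forms that arise from $X$ we shall not look for a formula. A count of cubic forms produces $f$.

\section{The six quadrics for $n=6$}\label{sec:generic}

Take $n=6$ and $k=3$ in Section~\ref{sec:local}, so that $Y,E,G,D$ are $3\times3$ matrices and $F=\operatorname{Frac}K[E,G,D]$. For a $3\times3$ matrix $A$ put
\[
\ell_j(A)=A_{jj},\qquad \ell_{3+j}(A)=g_jAe_j\qquad(j=1,2,3).
\]
By Lemma~\ref{lem:local}, $F[Y]$ is a localization of $R_\delta$, and
\begin{equation}\label{eq:P}
\mathfrak P_5F[Y]=\bigl(\ell_j(\operatorname{adj}Y),\ \ell_{3+j}(\operatorname{adj}Y)+h_j\det Y:\ j=1,2,3\bigr).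
\end{equation}
First we drop the terms $h_j\det Y$. Let
\[
L=\{A\in\mathrm{Mat}_3(F):\ell_1(A)=\dots=\ell_6(A)=0\},\qquad J=\bigl(\ell_1(\operatorname{adj}Y),\dots,\ell_6(\operatorname{adj}Y)\bigr)=J_L .
\]

\begin{lemma}\label{lem:L}
\begin{enumerate}
\item[(i)] The forms $\ell_1,\dots,\ell_6$ are linearly independent over $F$, so $\dim_FL=3$.
\item[(ii)] $L$ contains an invertible matrix.
\item[(iii)] $L\otimes_F\bar F$ contains no matrix of rank $1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i), (ii) Restrict $\ell_4,\ell_5,\ell_6$ to matrices with zero diagonal, and let $\Delta\in K[E,G]$ be the determinant of their coefficients of $A_{12},A_{23},A_{31}$. Specialize $G$ to the identity and $e_1,e_2,e_3$ to the standard basis vectors $\varepsilon_2,\varepsilon_3,\varepsilon_1$. Then $\ell_4,\ell_5,\ell_6$ become $A_{12},A_{23},A_{31}$ and $\Delta$ becomes $1$. So $\Delta\ne0$, which proves (i). On $L$ we can solve for $A_{12},A_{23},A_{31}$ as linear functions of $A_{21},A_{32},A_{13}$, with coefficients in $K[E,G]_\Delta$ that vanish at the special point. The determinant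 of the element of $L$ with $A_{21}=A_{32}=A_{13}=1$ lies in $K[E,G]_\Delta$, and its value at the special point is the determinant of the permutation matrix of a $3$-cycle, which is $1$. So it is not zero.

(iii) Suppose $A=uv^T\in L\otimes\bar F$ with $u,v\ne0$. From $\ell_1,\ell_2,\ell_3$ we get $u_iv_i=0$ for all $i$, so $u$ and $v$ have disjoint nonempty supports in $\{1,2,3\}$, and one support is a single index. If it is that of $u$, then $g_ju\ne0$ for every $j$, since the entries of $G$ are nonzero. Then $(g_ju)(v^Te_j)=\ell_{3+j}(A)=0$ gives $v^TE=0$, so $v=0$ because $\det E\ne0$. This is a contradiction. If it is that of $v$, then $v^Te_j\neq0$ for every $j$, since the entries of $E$ are nonzero. So $Gu=0$, and $u=0$ because $\det G\ne0$, a contradiction again.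
\end{proof}

The specialization used for (i) and (ii) cannot give (iii): at the special point $L$ is spanned by the matrix units in positions $(2,1)$, $(3,2)$, $(1,3)$, which have rank $1$.

\begin{lemma}\label{lem:key}
There is a cubic form $f\in F[Y]$ with $f\in\sqrt J$ and $f\notin J+(\det Y)$.
\end{lemma}

\begin{proof}
Let $I_2(Y)$ be the ideal of $2$-minors of $Y$. Its cubic forms vanish at matrices of rank $\le1$. Among them we look for those that vanish at $\operatorname{adj}A$ for all $A\in L$, and show that they form a space of dimension greater than $\dim J_3$.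

\emph{Many cubics in $I_2(Y)$.} Modulo $I_2(Y)$ we have $y_{ij}y_{kl}\equiv y_{il}y_{kj}$. So the class of a cubic monomial depends only on its multiset of row indices and its multiset of column indices, and there are at most $10\cdot10$ classes. Since there are $\binom{11}{3}=165$ cubic monomials, $\dim I_2(Y)_3\ge65$.

\emph{Few conditions.} Let $A=A(s,t,w)$ be the generic element of $L$, where $s,t,w$ are linear coordinates on $L$. By Lemma~\ref{lem:L}(ii), $\det A\ne0$ in $F[s,t,w]$. The $2$-minors of $\operatorname{adj}A$ are up to sign the entries of $\operatorname{adj}(\operatorname{adj}A)=\det(A)A$. An element $g\in I_2(Y)_3$ is a combination of products of a variable and a $2$-minor, so $g(\operatorname{adj}A)$ is $\det A$ times a cubic form in $s,t,w$. Hence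
\[
\Phi: I_2(Y)_3\to F[s,t,w]_3,\qquad \Phi(g)=g(\operatorname{adj}A)/\det A,
\]
is a well-defined linear map into a space of dimension $10$. Its kernel $\mathcal K$ has dimension at least $55$.

\emph{The ideal $J$ is too small.} The quadric $\ell_i(\operatorname{adj}Y)$ lies in $I_2(Y)$, and at $Y=\operatorname{adj}A$ it takes the value $\det(A)\,\ell_i(A)=0$. So $J_3\subseteq\mathcal K$. But $\dim J_3\le6\cdot9=54$. Choose $f\in\mathcal K\setminus J_3$.

\emph{The determinant does not help.} By Laplace expansion $\det Y\in I_2(Y)_3$, and $\Phi(\det Y)=(\det A)^2/\det A=\det A\ne0$. Suppose $f\in J+(\det Y)$. In degree $3$ this means $f=j+c\det Y$ with $j\in J_3$ and $c\in F$. Applying $\Phi$ gives $c\det A=0$, so $c=0$ and $f\in J_3$, a contradiction.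

\emph{Membership in the radical.} The form $f$ vanishes at matrices of rank $\le1$, since $f\in I_2(Y)$. The polynomial $f(\operatorname{adj}A)=\det(A)\,\Phi(f)$ is zero, so $f(\operatorname{adj}A_0)=0$ for every $A_0\in L\otimes\bar F$. By Lemma~\ref{lem:L}(iii), Proposition~\ref{prop:radical} applies and gives $f\in\sqrt J$.
\end{proof}

\begin{remark}
For a subspace $L\subseteq\mathrm{Mat}_3$ of codimension $m$ that contains an invertible matrix, the same count compares $\dim\mathcal K\ge65-\binom{11-m}{3}$ with $\dim J_3\le9m$. For $m=5,6,7$ these bounds are $45$ and $45$, $55$ and $54$, $61$ and $63$. Among $1\le m\le8$ the count forces an extra cubic only for $m=6$; for the other values it decides nothing. At a general point of corank $3$ the number of forms is $n$, and this is how $n=6$ enters.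
\end{remark}

\section{Removing the determinant terms}\label{sec:six}

The ideal \eqref{eq:P} differs from $J$ by the terms $h_j\det Y$. Dividing by $\det Y$ shows how to remove them. For invertible $Y$, being a zero of $J$ means $\ell_i(Y^{-1})=0$ for all $i$. Being a zero of \eqref{eq:P} means $\ell_i(Y^{-1})+\ell_i(N)=0$ for all $i$, where $N\in\mathrm{Mat}_3(F)$ is a matrix with
\[
\ell_j(N)=0,\qquad \ell_{3+j}(N)=h_j\qquad(j=1,2,3).
\]
Such an $N$ exists by Lemma~\ref{lem:L}(i). So we should translate the inverse, $Y'^{-1}=Y^{-1}+N$, that is, $Y'=Y(1+NY)^{-1}$. This makes sense in the local ring at the origin.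

\begin{proposition}\label{prop:six}
Let $Z$ be a generic $6\times6$ matrix. There are $f_6\in K[Z]$ and $m\ge1$ such that
\[
f_6^m\in\mathfrak P_5(Z)\qquad\text{and}\qquad f_6\notin\mathfrak P_5(Z)+(\det Z).
\]
In particular $\mathfrak P_5$ is not reduced for $n=6$.
\end{proposition}

\begin{proof}
Write $X$ for $Z$ and let $U=F[Y]_{(Y)}$. Let $\theta:U\to U$ be the $F$-algebra map $Y\mapsto Y'=Y(1+NY)^{-1}$. It is defined because $u=\det(1+NY)$ is a unit in $U$ and the entries of $Y'$ lie in the maximal ideal. Since
\[
1-NY'=(1+NY)(1+NY)^{-1}-NY(1+NY)^{-1}=(1+NY)^{-1},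
\]
we have $Y'(1-NY')^{-1}=Y$. The same computation with $-N$ in place of $N$ gives the other composition, so $\theta$ is an automorphism with inverse $Y\mapsto Y(1-NY)^{-1}$. Moreover $\det Y'=u^{-1}\det Y$ and
\[
\operatorname{adj}Y'=\det Y'\cdot Y'^{-1}=u^{-1}\det Y\,(Y^{-1}+N)=u^{-1}(\operatorname{adj}Y+\det Y\cdot N).
\]
Hence $\theta(\ell_i(\operatorname{adj}Y))=u^{-1}\bigl(\ell_i(\operatorname{adj}Y)+\ell_i(N)\det Y\bigr)$. By the choice of $N$ and \eqref{eq:P},
\[
\theta(JU)=\mathfrak P_5U,\qquad \theta(\det Y)=u^{-1}\det Y .
\]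

Let $f$ be as in Lemma~\ref{lem:key}. It stays outside the localized ideal: if $f\in(J+(\det Y))U$, then $sf\in J+(\det Y)$ for some $s\in F[Y]$ with $s(0)\ne0$. As $J+(\det Y)$ is homogeneous, the component of degree $3$ gives $s(0)f\in J+(\det Y)$, a contradiction. So $f'=\theta(f)$ satisfies
\[
f'\in\sqrt{\mathfrak P_5U},\qquad f'\notin\mathfrak P_5U+(\det Y)U .
\]

By Lemma~\ref{lem:local}(c), $U$ is the localization of $K[X]$ at the prime $I_4(X)$, and $\det X=\delta\det Y$ with $\delta$ a unit of $U$. Write $f'=p/q$ with $p,q\in K[X]$ and $q\notin I_4(X)$. A power $p^m$ lies in $\mathfrak P_5U$, so $sp^m\in\mathfrak P_5$ for some $s\in K[X]\setminus I_4(X)$. Put $f_6=sp$. Then $f_6^m=s^{m-1}\cdot sp^m\in\mathfrak P_5$. If $f_6$ were in $\mathfrak P_5+(\det X)$, then $f'=f_6/(sq)$ would be in $\mathfrak P_5U+(\det Y)U$, which is not the case.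
\end{proof}

\section{All $n\ge7$}\label{sec:large}

For larger $n$ we specialize to matrices of the form $\operatorname{diag}(Z,1_{n-6})$. There the principal minors omitting one of the last indices become $\det Z$. This is the reason for keeping $f_6$ outside $\mathfrak P_5+(\det Z)$, and not only outside $\mathfrak P_5$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
The case $n=6$ is Proposition~\ref{prop:six}. Let $n\ge7$ and apply Lemma~\ref{lem:local} with $k=6$; now $Y$ is $6\times6$. For $i\le6$ we have $a_i=\delta(\operatorname{adj}Y)_{ii}$, so $\mathfrak P_5(Y)\subseteq PR_\delta$ and $g:=f_6(Y)$ satisfies $g^m\in PR_\delta$. If $P$ were reduced, its localization $PR_\delta$ would be too, and $g$ would lie in $PR_\delta$. Consider the homomorphism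
\[
R_\delta=K[Y,E,G,D]_\delta\to K[Z],\qquad Y\mapsto Z,\quad E,G\mapsto0,\quad D\mapsto1 .
\]
It sends $g$ to $f_6(Z)$ and $a_i$ to $(\operatorname{adj}Z)_{ii}$ for $i\le6$. It sends $a_{6+j}=\delta(g_j\operatorname{adj}(Y)e_j+h_j\det Y)$ to $\det Z$. So we would get $f_6\in\mathfrak P_5(Z)+(\det Z)$, contrary to Proposition~\ref{prop:six}.
\end{proof}

\section{The components of $V(P)$}\label{sec:components}

We turn to part (b). In this section $n\ge2$ is arbitrary. Zero sets are taken in $K^{n^2}$.

\begin{proposition}\label{prop:components}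
The ideal $\mathfrak Q=\ker(R\to(R/P)_{\det X})$ is prime of height $n$, and $P_{\mathfrak Q}=\mathfrak Q_{\mathfrak Q}$. Moreover $V(P)=V(I)\cup V(\mathfrak Q)$, and $\mathfrak Q\not\supseteq I$.
\end{proposition}

\begin{proof}
\emph{Invertible matrices.} The automorphism $X\mapsto X^{-1}$ of $R_{\det X}$ sends $x_{ii}$ to $a_i/\det X$. Hence $(R/P)_{\det X}$ is isomorphic to $R/(x_{11},\dots,x_{nn})$ localized at the determinant. This is a domain. It is not zero, because the permutation matrix of an $n$-cycle is invertible with zero diagonal. So $\mathfrak Q$ is prime, does not contain $\det X$, and $PR_{\det X}=\mathfrak QR_{\det X}$ has height $n$. This gives the first sentence, and it shows that $V(\mathfrak Q)$ contains invertible matrices. Thus $\mathfrak Q\not\supseteq I$.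

\emph{Rank $n-1$.} Here $\operatorname{adj}X=c\,uv^T$ with $c\ne0$, where $u$ spans $\ker X$ and $v^T$ spans the left kernel. The matrix lies in $V(P)$ if and only if $u_iv_i=0$ for all $i$. The pairs $([u],[v])$ with this property form the union, over proper nonempty subsets $S$ of the index set, of the products $\mathbb P^{|S|-1}\times\mathbb P^{n-|S|-1}$ ($u$ supported in $S$, $v$ in the complement), which have dimension $n-2$. The matrices of rank $n-1$ with given $[u],[v]$ are the isomorphisms from $K^n/\langle u\rangle$ to the hyperplane $v^Ty=0$, a family of dimension $(n-1)^2$. So this part of $V(P)$ has dimension $(n-2)+(n-1)^2=n^2-n-1$.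

\emph{Conclusion.} The matrices of rank $\le n-2$ form $V(I)\subseteq V(P)$. By Krull's theorem each component $W$ of $V(P)$ has codimension at most $n$, that is, $\dim W\ge n^2-n$. If $W\not\subseteq V(I)$, then $W\setminus V(I)$ is dense in $W$, so by the dimension count it is not contained in the locus of rank $n-1$. Then $W$ meets $\{\det X\ne0\}$ in a dense subset of $W$ contained in $V(\mathfrak Q)$, so $W\subseteq V(\mathfrak Q)$. Hence $V(P)\subseteq V(I)\cup V(\mathfrak Q)$, and the other inclusion holds since $P\subseteq I$ and $P\subseteq\mathfrak Q$.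
\end{proof}

Recall that a proper ideal generated by $h$ elements and of height $h$ in a Cohen--Macaulay ring is \emph{unmixed}: all its associated primes have height $h$.

\begin{lemma}\label{lem:awayI}
Every prime $\mathfrak p\supseteq P$ contains $I$ or $\mathfrak Q$. If $\mathfrak p\supseteq P$ and $\mathfrak p\not\supseteq I$, then $P_{\mathfrak p}=\mathfrak Q_{\mathfrak p}$.
\end{lemma}

\begin{proof}
The equality $V(P)=V(I)\cup V(\mathfrak Q)$ means $\sqrt P=I\cap\mathfrak Q$, which gives the first statement. If $\mathfrak p\not\supseteq I$, then no prime contained in $\mathfrak p$ contains $I$, so $\mathfrak Q_{\mathfrak p}$ is the unique minimal prime of $P_{\mathfrak p}$. Hence $P_{\mathfrak p}$ has height $n$ and $n$ generators. It is unmixed, so it is $\mathfrak Q_{\mathfrak p}$-primary. As $P_{\mathfrak Q}=\mathfrak Q_{\mathfrak Q}$, it equals $\mathfrak Q_{\mathfrak p}$.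
\end{proof}

\begin{remark}
For $n\ge6$ the nilpotents come from embedded primes. Indeed $\mathfrak Q\not\supseteq I$, and $I\not\supseteq\mathfrak Q$ by height ($4<n$), so $I$ and $\mathfrak Q$ are the minimal primes of $P$. By \eqref{eq:PI} and Proposition~\ref{prop:components}, $P$ agrees with them locally. If there were no embedded primes, $P$ would be $I\cap\mathfrak Q$, contrary to Theorem~\ref{thm:main}(a).
\end{remark}

\section{Where $P$ and $I$ agree}\label{sec:agree}

Equation \eqref{eq:PI} says that $P=I$ at a general point of $V(I)$. For $n=5$ we need more: $P=I$ at all primes containing $I$ and of height at most $5$. The idea is to describe the points of rank $n-2$ where $P$ and $I$ differ by the existence of a matrix $\Omega$ with zero diagonal that is annihilated by $x$ on both sides, and then to bound the dimension of the set of these points by counting pairs $(x,\Omega)$.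

\begin{lemma}\label{lem:agree}
Let $n\in\{4,5\}$ and let $\mathfrak p\supseteq I$ be a prime with $\operatorname{ht}\mathfrak p\le n$. Then $P_{\mathfrak p}=I_{\mathfrak p}$.
\end{lemma}

\begin{proof}
Let $\mathcal C$ be the set of points $x\in V(I)$ with $P_x\ne I_x$. It is closed, being $V(I)\cap\operatorname{Supp}(I/P)$. If $P_{\mathfrak p}\ne I_{\mathfrak p}$, then $V(\mathfrak p)\subseteq\mathcal C$, and $\dim V(\mathfrak p)\ge n^2-n$. So it suffices to show $\dim\mathcal C\le n^2-n-1$. The points of rank $\le n-3$ form a set of dimension $n^2-9\le n^2-n-1$. We consider points of rank $n-2$.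

\emph{A criterion.} Let $x$ have rank $n-2$ and choose $M,N\in GL_n(K)$ with $MxN=\operatorname{diag}(0_2,1_{n-2})$. We use the coordinates of Lemma~\ref{lem:local} with $k=2$ for the generic matrix $MXN$ in place of $X$. At $x$ they have the values $Y=0$, $E=0$, $G=0$, $D=1$. Let $\mathfrak m_x$ be the maximal ideal at $x$. By Lemma~\ref{lem:local}(c), $I_x$ is generated by the four entries of $Y$. These are part of a regular system of parameters, so they form a basis of $I_x/\mathfrak m_xI_x$. Put $c=(\det M\det N)^{-1}$, so that
\[
\operatorname{adj}X=c\,N\operatorname{adj}(MXN)\,M .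
\]
In \eqref{eq:adj}, applied to $MXN$, the entries of $G\operatorname{adj}Y$ and $\operatorname{adj}(Y)E$, as well as $\det Y$, lie in $\mathfrak m_xI_x$, and $\delta\equiv1$ modulo $\mathfrak m_x$. Hence modulo $\mathfrak m_xI_x$
\[
a_i\equiv c\,\bigl(N_2\operatorname{adj}(Y)M_2\bigr)_{ii},
\]
where $N_2$ consists of the first two columns of $N$ and $M_2$ of the first two rows of $M$. Since $\operatorname{adj}$ is a linear bijection of $2\times2$ matrices, Nakayama's lemma shows that $P_x=I_x$ if and only if the forms $W\mapsto(N_2WM_2)_{ii}$, $1\le i\le n$, span the dual of $\mathrm{Mat}_2(K)$. So $P_x\neq I_x$ if and only if $\Omega=N_2WM_2$ has zero diagonal for some $W\ne0$. The columns of $N_2$ are a basis of $\ker x$ and the rows of $M_2$ are a basis of the left kernel of $x$. So $W\mapsto N_2WM_2$ is injective, and its image consists exactly of the matrices $\Omega$ with $x\Omega=\Omega x=0$. We have shown: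
\[
P_x\ne I_x\iff\text{there is }\Omega\ne0\text{ with zero diagonal and }x\Omega=\Omega x=0 .
\]

\emph{The count.} Such an $\Omega$ has rank $1$ or $2$. We count pairs $(x,[\Omega])$, where $\operatorname{rank}x=n-2$ and $[\Omega]$ is the class of $\Omega$ up to scalars. The condition $x\Omega=\Omega x=0$ says that $x$ induces a map $K^n/\operatorname{im}\Omega\to\ker\Omega$.

\emph{Rank $1$.} As in the proof of Proposition~\ref{prop:components}, $[\Omega]=[uv^T]$ with $u_iv_i=0$ varies in dimension $n-2$. Given $\Omega$, $x$ is a map of rank $n-2$ between spaces of dimension $n-1$, which varies in dimension $(n-1)^2-1$. The total is $n^2-n-2$.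

\emph{Rank $2$.} Write $\Omega=ST$ with $S\in K^{n\times2}$ and $T\in K^{2\times n}$ of rank $2$. The zero diagonal means that the $i$-th row of $S$ times the $i$-th column of $T$ is $0$, one equation in $K^2\times K^2$ for each $i$, which defines a hypersurface of dimension $3$. So the pairs $(S,T)$ vary in dimension $\le3n$. The fibers of $(S,T)\mapsto ST$ are the orbits of the free action of $GL_2$, so $[\Omega]$ varies in dimension $\le3n-4-1=3n-5$. Given $\Omega$, $x$ is an isomorphism between spaces of dimension $n-2$, which varies in dimension $(n-2)^2$. The total is at most $3n-5+(n-2)^2=n^2-n-1$.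

Projecting to $x$ we obtain $\dim\mathcal C\le n^2-n-1$.
\end{proof}

\section{The cases $n\le4$}\label{sec:four}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b) for $n\le4$]
Let $n\le3$. By Krull's theorem the components of $V(P)$ have codimension at most $n<4=\operatorname{ht}I$. So $V(I)$ is not a component, $V(P)=V(\mathfrak Q)$, and $P$ is generated by $n$ elements and has height $n$. It is unmixed, hence $\mathfrak Q$-primary, and $P_{\mathfrak Q}=\mathfrak Q_{\mathfrak Q}$ gives $P=\mathfrak Q$.

Let $n=4$. Now $I$ and $\mathfrak Q$ both have height $4$. They are distinct, hence incomparable, because $\mathfrak Q\not\supseteq I$. So $P$ has height $4$ and four generators, and it is unmixed with associated primes $I$ and $\mathfrak Q$. As $P_I=I_I$ by \eqref{eq:PI} and $P_{\mathfrak Q}=\mathfrak Q_{\mathfrak Q}$, the two primary components are $I$ and $\mathfrak Q$, and $P=I\cap\mathfrak Q$.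
\end{proof}

\section{The case $n=5$}\label{sec:five}

For $n=5$ we have $\operatorname{ht}I=4$ and $\operatorname{ht}\mathfrak Q=5$, so $\operatorname{ht}P=4$, while $P$ has five generators. It is no longer a complete intersection, and unmixedness is not available. But $P$ has only one generator more than its height, and linkage then controls the depth of $R/P$. Lemma~\ref{lem:agree} allows us to replace $P$ by $I$ in the link.

\begin{lemma}[Linkage; Peskine--Szpiro \cite{PeskineSzpiro}]\label{lem:link}
Let $\mathfrak c\subseteq I$ be generated by a regular sequence of length $4$. Then for every prime $\mathfrak p\supseteq\mathfrak c:I$ the ring $R_{\mathfrak p}/(\mathfrak c:I)_{\mathfrak p}$ is Cohen--Macaulay of codimension $4$.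
\end{lemma}

\begin{proof}
If $\mathfrak p\not\supseteq I$, then $(\mathfrak c:I)_{\mathfrak p}=\mathfrak c_{\mathfrak p}$ and the claim is clear. Let $\mathfrak p\supseteq I$. Then $S=R_{\mathfrak p}/\mathfrak c_{\mathfrak p}$ is a Gorenstein local ring. Put $\bar I=IS$. Since $R/I$ is Cohen--Macaulay and $\operatorname{ht}I=4$, $S/\bar I$ is a maximal Cohen--Macaulay $S$-module, that is, its depth is $\dim S$. Recall that over a Gorenstein local ring, a maximal Cohen--Macaulay module $M$ satisfies $\operatorname{Ext}^i_S(M,S)=0$ for $i>0$, and $\operatorname{Hom}_S(M,S)$ is again maximal Cohen--Macaulay. By the depth lemma for $0\to\bar I\to S\to S/\bar I\to0$, the module $\bar I$ is zero or maximal Cohen--Macaulay. It is not zero, since otherwise $(\mathfrak c:I)_{\mathfrak p}=R_{\mathfrak p}$. Dualizing the sequence gives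
\[
0\to\operatorname{Hom}_S(S/\bar I,S)\to S\to\operatorname{Hom}_S(\bar I,S)\to\operatorname{Ext}^1_S(S/\bar I,S)=0,
\]
and the first term is the annihilator of $\bar I$ in $S$, which is $(\mathfrak c:I)_{\mathfrak p}/\mathfrak c_{\mathfrak p}$. So $R_{\mathfrak p}/(\mathfrak c:I)_{\mathfrak p}\cong\operatorname{Hom}_S(\bar I,S)$ is maximal Cohen--Macaulay over $S$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b) for $n=5$]
\emph{Choice of generators.} We find $K$-linear combinations $c_1,\dots,c_4$ of $a_1,\dots,a_5$ that generate an ideal of height $4$. Suppose $(c_1,\dots,c_r)$ has height $r<4$. Its minimal primes are finitely many and have height $r$. None of them contains $P$, so for each the linear combinations of the $a_i$ lying in it form a proper subspace of the span of the $a_i$. As $K$ is infinite, some $c_{r+1}$ avoids all of them, and then $(c_1,\dots,c_{r+1})$ has height $r+1$. Let $\mathfrak c=(c_1,\dots,c_4)$. Since $R$ is Cohen--Macaulay, $c_1,\dots,c_4$ is a regular sequence. The $c_i$ are linearly independent, because three elements generate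 a proper ideal of height at most $3$. The $a_i$ are linearly independent as well, since on diagonal matrices they restrict to the five distinct monomials $\prod_{j\ne i}x_{jj}$. So there is $c_5$ completing $c_1,\dots,c_4$ to a basis of the span of $a_1,\dots,a_5$, and $P=\mathfrak c+(c_5)$.

\emph{Claim: $\mathfrak c:c_5=\mathfrak c:I$.} We have $\mathfrak c:c_5=\mathfrak c:P\supseteq\mathfrak c:I$. If $I$ is generated by $b_1,\dots,b_r$, then $z\mapsto(zb_1,\dots,zb_r)$ embeds $R/(\mathfrak c:I)$ in $(R/\mathfrak c)^r$. So all associated primes of $R/(\mathfrak c:I)$, and hence those of its submodule $(\mathfrak c:P)/(\mathfrak c:I)$, are associated to $R/\mathfrak c$ and have height $4$. It suffices to check the claim after localizing at a prime $\mathfrak p\supseteq\mathfrak c$ of height $4$, and for this it is enough that $P_{\mathfrak p}=I_{\mathfrak p}$. If $\mathfrak p=I$, this is Lemma~\ref{lem:agree}. If $\mathfrak p\ne I$, then $\mathfrak p$ contains neither $I$ nor $\mathfrak Q$ by height, so $\mathfrak p\not\supseteq P$ by Lemma~\ref{lem:awayI}, and $P_{\mathfrak p}=I_{\mathfrak p}=R_{\mathfrak p}$.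

\emph{Depth.} By the claim there is an exact sequence
\[
0\to R/(\mathfrak c:I)\xrightarrow{\ c_5\ }R/\mathfrak c\to R/P\to0 .
\]
By Lemma~\ref{lem:link} and the Auslander--Buchsbaum formula, the first two modules have projective dimension at most $4$ at every prime (or are zero there). So $\operatorname{pd}_{R_{\mathfrak p}}(R/P)_{\mathfrak p}\le5$ for all $\mathfrak p\supseteq P$. If $\mathfrak p\in\operatorname{Ass}(R/P)$, then $(R/P)_{\mathfrak p}$ has depth $0$, and the Auslander--Buchsbaum formula gives
\[
\operatorname{ht}\mathfrak p=\operatorname{pd}_{R_{\mathfrak p}}(R/P)_{\mathfrak p}\le5 .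
\]

\emph{Associated primes.} Let $\mathfrak p\in\operatorname{Ass}(R/P)$. If $\mathfrak p\supseteq I$, then $\operatorname{ht}\mathfrak p\le5=n$, so $P_{\mathfrak p}=I_{\mathfrak p}$ by Lemma~\ref{lem:agree}, and $\mathfrak p=I$. If $\mathfrak p\not\supseteq I$, then $P_{\mathfrak p}=\mathfrak Q_{\mathfrak p}$ by Lemma~\ref{lem:awayI}, and $\mathfrak p=\mathfrak Q$. So $\operatorname{Ass}(R/P)\subseteq\{I,\mathfrak Q\}$. The two primes are incomparable: $I\not\supseteq\mathfrak Q$ by height, and $\mathfrak Q\not\supseteq I$ by Proposition~\ref{prop:components}. Hence both are minimal over $P$, and since $P_I=I_I$ and $P_{\mathfrak Q}=\mathfrak Q_{\mathfrak Q}$, primary decomposition gives $P=I\cap\mathfrak Q$.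
\end{proof}

\begin{remark}[Other fields]
The classification ``$\mathfrak P_{n-1}$ is reduced if and only if $n\le5$'' (for $n\ge2$) holds over every field $K$, in any characteristic. The proof of (a) did not use that $K$ is algebraically closed. For $n\le5$ the quotient $K[X]/\mathfrak P_{n-1}$ embeds in $\bar K[X]/\mathfrak P_{n-1}\bar K[X]$, which is reduced.
\end{remark}

\begin{thebibliography}{9}
\bibitem{BrunsVetter} Bruns and Vetter, \emph{Determinantal Rings}.
\bibitem{PeskineSzpiro} Peskine and Szpiro, \emph{Liaison des vari\'et\'es alg\'ebriques}.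
\bibitem{Wheeler} Ashley K. Wheeler, \emph{Ideals Generated by Principal Minors}, arXiv:1410.1910 (2014).
\end{thebibliography}

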